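# Nested actions of $(\mathbb Z\wr\mathbb Z)\times\mathbb Z$ on the interval: every class $C^{1,\tau}$ with $\tau<1$, and nothing at $\tau=1$

Throughout, $I=[0,1]$.

## 1. Two flows with an affine relation, and an array of tiles

We begin with a coordinate on the open interval. For $x\in(0,1)$ put
$$w(x)=e^{1/(1-x)}-e^{1/x},\qquad w'(x)=\frac{e^{1/(1-x)}}{(1-x)^2}+\frac{e^{1/x}}{x^2}>0 .$$
Since $w\to-\infty$ at $0$ and $w\to+\infty$ at $1$, the map $w:(0,1)\to\mathbb R$ is a $C^\infty$ diffeomorphism, and $w(1-x)=-w(x)$. In this coordinate the interval is a line, and on the line we have translations and dilations. For $c,s\in\mathbb R$ define maps of $(0,1)$ by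
$$Z^c:\ w\mapsto w+c,\qquad W^s:\ w\mapsto e^{-s}w ,$$
and let both fix $0$ and $1$. Composing $w\mapsto e^{s}w\mapsto e^sw+c\mapsto w+e^{-s}c$ we read off
$$W^sZ^cW^{-s}=Z^{e^{-s}c}. \tag{1}$$
For $c\ne0$ the map $Z^c$ has no fixed point in $(0,1)$.

**Lemma 1.** $Z^c$ and $W^s$ are the flows on $[0,1]$ of vector fields $z\,\partial_x$ and $\omega\,\partial_x$ with $z,\omega\in C^\infty([0,1])$. Both $z$ and $\omega$ vanish together with their first derivatives at $0$ and $1$, and $z>0$ on $(0,1)$.

**Proof.** A vector field $v\,\partial_x$ reads $\dot w=w'v$ in the coordinate $w$. So translations ($\dot w=1$) come from $z=1/w'$ and dilations ($\dot w=-w$) from $\omega=-w/w'$. Multiply numerator and denominator by $x^2e^{-1/x}$: on $(0,\frac12]$,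
$$z=\frac{x^2e^{-1/x}}{D},\qquad \omega=\frac{x^2\bigl(1-e^{-1/x}e^{1/(1-x)}\bigr)}{D},\qquad D=1+\frac{x^2e^{-1/x}e^{1/(1-x)}}{(1-x)^2}\ge1 .$$
The function $e^{-1/x}$, extended by $0$ at $x=0$, is $C^\infty$ on $[0,\frac12]$. Hence so are $z$ and $\omega$, and the factor $x^2$ gives $z(0)=z'(0)=\omega(0)=\omega'(0)=0$. Since $z(1-x)=z(x)$ and $\omega(1-x)=-\omega(x)$, the same holds at $1$. Both fields vanish at the endpoints, so their flows are complete and fix $0$ and $1$. $\square$

The exponentials are there for a reason. If $w$ behaved like a power $(1-x)^{-\alpha}$ near $1$, then $\omega=-w/w'=-(1-x)/\alpha$ would have derivative $1/\alpha\neq0$ at $1$. The dilations would not be tangent to the identity there, and could not be glued to the identity in a $C^1$ way.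

Now cut the interval twice. Let $A=Z^1$, let $\mathcal J_n=w^{-1}((n,n+1))$ for $n\in\mathbb Z$, and let $\lambda_n=|\mathcal J_n|$. Then $A\mathcal J_n=\mathcal J_{n+1}$ and $\bigcup_n\overline{\mathcal J_n}=(0,1)$. Let $\iota:[0,1]\to\overline{\mathcal J_0}$ be the increasing affine bijection, and put
$$\rho_n=A^n\circ\iota:[0,1]\to\overline{\mathcal J_n},\qquad \chi_{n,k}=\rho_n\circ\rho_k,\qquad T_{n,k}=\chi_{n,k}([0,1]),\qquad \ell_{n,k}=|T_{n,k}| .$$
The *tile* $T_{n,k}$ is the copy, inside $\overline{\mathcal J_n}$, of the piece $\overline{\mathcal J_k}$ of $[0,1]$. For fixed $n$ we have $\bigcup_kT_{n,k}=\rho_n((0,1))=\mathcal J_n$: the tiles fill $\mathcal J_n$ in the order of $k$, consecutive ones share an endpoint, and interiors are disjoint. The complement of the union of all tile interiors is countable (the points $0$, $1$, $w^{-1}(n)$ and the tile endpoints), so this union is dense in $I$. We call $n$ the row and $k$ the column of $T_{n,k}$.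

Finally let $B=\iota A\iota^{-1}$ on $\overline{\mathcal J_0}$ and $B=\mathrm{id}$ elsewhere. Then $A$ moves along columns, and $B$ moves along row $0$ only:
$$A\chi_{n,k}=\chi_{n+1,k},\qquad B\chi_{0,k}=\iota A\rho_k=\chi_{0,k+1}. \tag{2}$$

This array is a device for making a map weak without losing commutation. Put a copy $\chi_{n,k}Z^c\chi_{n,k}^{-1}$ of a translation on the tile $T_{n,k}$, and move to the next tile by the *twisted* map $\chi_{n+1,k}W^s\chi_{n,k}^{-1}$. By (1), conjugation by this map produces on $T_{n+1,k}$ a copy of $Z^{e^{-s}c}$: a translation by a smaller amount if $s>0$. So a map $t$ built from translations $Z^{c_{n,k}}$ can commute with maps that go from tile to tile, even if $c_{n,k}\to0$. The twists cost regularity of the moving maps, and the smallness of $c_{n,k}$ buys regularity of $t$. The rest of these notes balances the two.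

## 2. Nested actions and Hölder derivatives

**Definition (Hölder classes).** For a continuous $f:I\to\mathbb R$ and $\tau\in[0,1)$ let
$$[f]_\tau=\sup_{x\neq y}\frac{|f(x)-f(y)|}{|x-y|^\tau};$$
$f$ is $\tau$-Hölder if $[f]_\tau<\infty$. $\mathrm{Diff}^{1,\tau}_+(I)$ is the group of orientation-preserving $C^1$-diffeomorphisms of $I$ with $\tau$-Hölder derivative, and a $C^{1,\tau}$-action is an action by its elements. For $\tau=1$, $C^{1,1}$ means: Lipschitz derivative.

It is a group because $(f\circ g)'=(f'\circ g)\,g'$ and $(f^{-1})'=1/(f'\circ f^{-1})$, while products of bounded $\tau$-Hölder functions, compositions of a $\tau$-Hölder function with a $C^1$ map, and reciprocals of positive $\tau$-Hölder functions on $I$ are $\tau$-Hölder. Since $|x-y|\le|x-y|^\tau$ on $I$, a Lipschitz function is $\tau$-Hölder for all $\tau<1$. An example for $\tau\in(0,1)$: let $m=2^{-\tau}/(\tau+1)<1$ be the mean of $|x-\frac12|^\tau$ over $I$, and let $f(x)=\int_0^x\bigl(1+\frac12(|s-\frac12|^\tau-m)\bigr)ds$.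 Then $f(1)=1$ and $f'\ge\frac12$, so $f\in\mathrm{Diff}_+^{1,\tau}(I)$; looking at $x\to\frac12$ shows that $f'$ is not $\tau'$-Hölder for any $\tau'>\tau$.

**Definition (supports).** For a homeomorphism $g$ of $I$, $\mathrm{supp}\,g=\{x:g(x)\ne x\}$, and $\pi_0\,\mathrm{supp}\,g$ is the set of its connected components. For instance $\mathrm{supp}\,A=(0,1)$ and $\mathrm{supp}\,B=\mathcal J_0$.

**Definition (the group).** Write $(\mathbb Z\wr\mathbb Z)\times\mathbb Z=(\langle a\rangle\wr\langle b\rangle)\times\langle t\rangle$. The base group of $\mathbb Z\wr\mathbb Z$ is free abelian on the commuting conjugates $a^nba^{-n}$ ($n\in\mathbb Z$), the generator $a$ shifts them, and $t$ is central.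

Two consequences are all we use. First, every element can be written $a^m\prod_i(a^iba^{-i})^{k_i}\,t^l$ with finitely many $k_i\neq0$ (for instance $ba=a\cdot(a^{-1}ba)$). Second, homeomorphisms $a,b,t$ define an action as soon as the maps $a^nba^{-n}$ commute pairwise and $t$ commutes with $a$ and $b$: commuting images of the free generators define a homomorphism on the base group, it is equivariant under the shift, so it extends to the semidirect product, and $t$ is central.

**Definition (nested action).** A nested action of $(\mathbb Z\wr\mathbb Z)\times\mathbb Z$ on $I$ is a faithful action by homeomorphisms such that, for some open intervals $J_1,J_2$,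
$$\pi_0\,\mathrm{supp}\,t\ni J_2\subseteq\overline{J_2}\subseteq J_1=\mathrm{supp}\,b\subseteq\overline{J_1}\subseteq\mathrm{supp}\,a=I\setminus\partial I .$$

So $a$ moves everything, $b$ lives on a smaller interval, and $t$ has a component of support that is smaller still. Examples are in Section 3.

The question, from Sang-hyun Kim, Thomas Koberda, Cristóbal Rivas, "Direct products, overlapping actions, and critical regularity", arXiv:2010.05722 (2020), is how regular such an action can be made by a change of coordinate: determine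
$$\tau_{\mathrm{LL}}=\sup\{\tau\in(0,1):\text{some nested action is topologically conjugate to a }C^{1,\tau}\text{-action}\}.$$
A conjugate of a nested action by a homeomorphism of $I$ is again nested, because the homeomorphism carries supports, components and closures along. So this is the supremum of those $\tau$ for which a nested $C^{1,\tau}$-action exists.

**Theorem A.** There is a nested action of $(\mathbb Z\wr\mathbb Z)\times\mathbb Z$ on $I$ by elements of $\bigcap_{0<\tau<1}\mathrm{Diff}^{1,\tau}_+(I)$. Hence a nested $C^{1,\tau}$-action exists for every $\tau\in(0,1)$, and $\tau_{\mathrm{LL}}=1$.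

**Theorem B.** In a nested action by $C^1$-diffeomorphisms, $\log b'$ does not have bounded variation on $J_1$. In particular no nested action is by diffeomorphisms with Lipschitz derivative, so none is $C^{1,1}$ or $C^2$.

So for $\tau\in(0,1]$ a nested $C^{1,\tau}$-action exists if and only if $\tau<1$, and a single action serves all $\tau<1$. Theorem C in Section 10 extends this to iterated wreath products of any depth.

## 3. Every weight function gives a nested action by homeomorphisms

This section settles all the algebra, so that afterwards only regularity is left. Let $\sigma:\mathbb Z^2\to\mathbb R$ be *any* function and $c_{n,k}=e^{-\sigma_{n,k}}>0$. Define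
$$P=\chi_{n,k}W^{\sigma_{n+1,k}-\sigma_{n,k}}\chi_{n,k}^{-1},\qquad t=\chi_{n,k}Z^{c_{n,k}}\chi_{n,k}^{-1}\qquad\text{on }T_{n,k}\quad(n,k\in\mathbb Z),$$
$$Q=\chi_{0,k}W^{\sigma_{0,k+1}-\sigma_{0,k}}\chi_{0,k}^{-1}\qquad\text{on }T_{0,k}\quad(k\in\mathbb Z),$$
each being the identity elsewhere. These are increasing bijections of $I$ which preserve every tile, hence homeomorphisms. Put
$$a=A\circ P,\qquad b=B\circ Q .$$

**Proposition 2.** For every $\sigma$, the maps $a,b,t$ define a nested action of $(\mathbb Z\wr\mathbb Z)\times\mathbb Z$, with $J_1=\mathcal J_0$ and $J_2=\mathrm{int}\,T_{0,0}$.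

**Step 1: $t$ commutes with $a$ and $b$.** By (2), on $T_{n,k}$ we have $a=\chi_{n+1,k}W^{\sigma_{n+1,k}-\sigma_{n,k}}\chi_{n,k}^{-1}$. So by (1), on $T_{n+1,k}$,
$$ata^{-1}=\chi_{n+1,k}Z^{e^{-(\sigma_{n+1,k}-\sigma_{n,k})}c_{n,k}}\chi_{n+1,k}^{-1}=\chi_{n+1,k}Z^{c_{n+1,k}}\chi_{n+1,k}^{-1}=t .$$
Two continuous maps that agree on the dense union of tiles are equal, so $ata^{-1}=t$. Likewise $b=\chi_{0,k+1}W^{\sigma_{0,k+1}-\sigma_{0,k}}\chi_{0,k}^{-1}$ on $T_{0,k}$, so $btb^{-1}=t$ on $\overline{\mathcal J_0}$. Outside $\mathcal J_0$ the map $b$ is the identity, and $t$ preserves $\mathcal J_0$, so $bt=tb$ everywhere.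

**Step 2: the conjugates $a^nba^{-n}$ commute.** The map $P$ preserves every tile, hence every $\mathcal J_n$, so $a\mathcal J_n=\mathcal J_{n+1}$. Thus $a^nba^{-n}$ is supported in $a^n\mathcal J_0=\mathcal J_n$, and maps with disjoint supports commute. So $a,b,t$ define an action.

**Step 3: the supports.** The map $a$ sends $\overline{\mathcal J_n}$ onto $\overline{\mathcal J_{n+1}}$. These two intervals share only the point $w^{-1}(n+1)$, which $a$ moves to $w^{-1}(n+2)$; so $a$ has no fixed point in $\overline{\mathcal J_n}$. As the $\overline{\mathcal J_n}$ cover $(0,1)$, $\mathrm{supp}\,a=(0,1)$. Similarly $b$ sends $T_{0,k}$ onto the adjacent tile $T_{0,k+1}$, right endpoint to right endpoint. The $T_{0,k}$ cover $\mathcal J_0$, so $\mathrm{supp}\,b=\mathcal J_0$. The map $t$ fixes the endpoints of each tile and has no fixed point in its interior, so $J_2=\mathrm{int}\,T_{0,0}$ is a component of $\mathrm{supp}\,t$. Finally $\overline{J_2}=\iota(\iota([0,1]))=\iota(\overline{\mathcal J_0})\subset\iota((0,1))=\mathcal J_0=J_1$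 and $\overline{J_1}\subset(0,1)$.

**Step 4: faithfulness.** Let $g=a^m\prod_i(a^iba^{-i})^{k_i}t^l$ act trivially. The base elements and $t$ preserve $\mathcal J_0$, so $g$ maps $\mathcal J_0$ to $\mathcal J_m$ and $m=0$. On $\mathcal J_i$ only the $i$-th factor and $t$ act. Since $a^{-i}T_{i,0}=T_{0,0}$, $b^{k_i}T_{0,0}=T_{0,k_i}$ and $a^iT_{0,k_i}=T_{i,k_i}$, $g$ maps $T_{i,0}$ to $T_{i,k_i}$. Hence every $k_i=0$. Then $t^l=\mathrm{id}$, which on $T_{0,0}$ says $Z^{lc_{0,0}}=\mathrm{id}$, so $l=0$. $\square$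

**Example.** For $\sigma\equiv0$ we get $a=A$, $b=B$, and $t$ is a copy of $Z^1$ on every tile. Here $a$ is $C^\infty$. The map $b=B$ has Lipschitz derivative: on $\overline{\mathcal J_0}$ we have $B'=A'\circ\iota^{-1}$, which is smooth with value $1$ at the two endpoints because $A'(0)=A'(1)=1$ (Lemma 1), and $B'=1$ elsewhere.

## 4. Smooth $a$ and $b$: Kopell's argument

The first thing a sensible person tries is the last example or a variant of it: choose $a$ and $b$ as smooth as possible, choose $t$ on $J_2$, and spread $t$ over the orbit of $J_2$ by commutation. This breaks at $t$, and already at $C^1$. The reason is that $t$ on $b^kJ_2$ is the conjugate of $t|_{J_2}$ by $b^k$; if $b$ has bounded distortion along the orbit, this conjugate stays as strong as $t|_{J_2}$, while $C^1$ wants it to tend to the identity in derivative.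

**Proposition 3.** Let $b,t$ be commuting orientation-preserving $C^1$-diffeomorphisms of $I$. Suppose that $\mathrm{supp}\,b=J$ is an open interval and that $\mathrm{supp}\,t$ has a component $J'$ with $\overline{J'}\subset J$. Then $\log b'$ has infinite variation on $J$.

**Proof.** Suppose $V=\mathrm{Var}(\log b';J)<\infty$. Let $J=(\alpha,\beta)$, $J'=(u,v)$. Since $\log(b^{-1})'=-\log b'\circ b^{-1}$ has the same variation and $b^{-1}$ the same support, we may replace $b$ by $b^{-1}$ and assume $b(x)<x$ on $J$. For $x\in J$ the sequence $b^kx$ decreases to a fixed point of $b$ in $[\alpha,\beta)$, that is, to $\alpha$.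

**Step 1: $t'(\alpha)=1$.** Since $t$ commutes with $b$, it preserves $\mathrm{supp}\,b=J$, so it fixes $\alpha$. It fixes $u$, an endpoint of a component of its support, so it fixes $b^ku=b^ktu=tb^ku$. As $b^ku\to\alpha$, the difference quotients of $t$ at $\alpha$ along this sequence equal $1$.

**Step 2: bounded distortion of $b^k$ on $J'$.** The map $b$ commutes with $t$, so it permutes the components of $\mathrm{supp}\,t$. The components $b^kJ'$ are pairwise distinct because $b^ku\ne u$ for $k\neq0$; so they are pairwise disjoint. Hence for $y,y'\in J'$ and $k\ge0$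
$$|\log(b^k)'(y)-\log(b^k)'(y')|\le\sum_{0\le i<k}|\log b'(b^iy)-\log b'(b^iy')|\le V ,$$
because the pairs $b^iy,b^iy'$ lie in disjoint subintervals of $J$.

**Step 3: a lower bound for all $(t^m)'$ on $J'$.** Let $y\in J'$, $m\in\mathbb Z$. Differentiate $t^m=b^{-k}t^mb^k$ at $y$. Since $t^mb^ky=b^kt^my$, the factor from $b^{-k}$ is $1/(b^k)'(t^my)$, and $t^my\in J'$. By Step 2,
$$(t^m)'(y)=\frac{(b^k)'(y)}{(b^k)'(t^my)}\,(t^m)'(b^ky)\ \ge\ e^{-V}(t^m)'(b^ky)\ \xrightarrow[k\to\infty]{}\ e^{-V}(t^m)'(\alpha)=e^{-V},$$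
where the last equality is Step 1 and $t(\alpha)=\alpha$.

**Step 4: contradiction.** Pick $y_0\in J'$ and let $K$ be the closed interval with endpoints $y_0$ and $t(y_0)\ne y_0$. The intervals $t^mK\subset J'$, $m\in\mathbb Z$, have disjoint interiors, and by Step 3 each has length at least $e^{-V}|K|>0$. Infinitely many of them do not fit in $J'$. $\square$

**Proof of Theorem B.** In a nested action $b$ fixes $0$ and $1$, since $\overline{J_1}\subset(0,1)$, and $t$ fixes the two endpoints of $J_2$. A homeomorphism of $I$ with two fixed points is increasing, so $b$ and $t$ preserve orientation. Apply Proposition 3 with $J=J_1$ and $J'=J_2$. If $b'$ were Lipschitz, then, $b'$ being bounded below by a positive constant, $\log b'$ would be Lipschitz, hence of bounded variation: excluded. $\square$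

So in the example $\sigma\equiv0$ the map $t$ is not $C^1$. The escape is that for $\tau<1$ a $\tau$-Hölder function may have infinite variation: the twists $W^s$ in $b$, one on each tile of row $0$, must add up to infinite variation of $\log b'$, while each is small enough on its own tile for the Hölder condition. The next two sections give a criterion for the latter.

## 5. Uniform bounds for the flows and the tiles

**Step 1: short flows are close to the identity, in the $C^2$ sense.** Fix $S>0$. Let $v\in\{z,\omega\}$ with flow $\varphi^r$, let $|s|\le S$ and $f=\varphi^s$. Integrating $\frac{d}{dr}\varphi^r=v(\varphi^r)$ and $\frac{d}{dr}\log(\varphi^r)'=v'(\varphi^r)$, and differentiating the second result in $y$, we get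
$$f(y)-y=\int_0^sv(\varphi^ry)\,dr,\quad \log f'(y)=\int_0^sv'(\varphi^ry)\,dr,\quad (\log f')'(y)=\int_0^sv''(\varphi^ry)(\varphi^r)'(y)\,dr .$$
Here $(\varphi^r)'\le e^{S\sup|v'|}$ for $|r|\le S$. Since $v$ and its derivatives are bounded, $|f'-1|\le e^{|\log f'|}|\log f'|$, and $v'(0)=v'(1)=0$, there is $C_3=C_3(S)$ with
$$|f-\mathrm{id}|,\ |f'-1|,\ |\log f'|,\ |(\log f')'|\le C_3|s|,\qquad f'(0)=f'(1)=1 . \tag{3}$$

**Step 2: distortion of $\rho_n$.** The aim is a bound that does not depend on $n$, although $\rho_n$ contains $A^n$. A flow preserves its own vector field, so $(A^n)'(x)=z(A^nx)/z(x)$ on $(0,1)$. With $\iota'=\lambda_0$ this gives $\rho_n'=\lambda_0\,z(\rho_n)/z(\iota)$. Taking logarithms and differentiating, and using $\rho_n'/z(\rho_n)=\lambda_0/z(\iota)$,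
$$(\log\rho_n')'=\lambda_0\,\frac{z'(\rho_n)-z'(\iota)}{z(\iota)},$$
$$(\log\rho_n')''=\lambda_0\,\frac{z''(\rho_n)\rho_n'-\lambda_0z''(\iota)}{z(\iota)}-\lambda_0^2\,\frac{(z'(\rho_n)-z'(\iota))\,z'(\iota)}{z(\iota)^2}.$$
The dangerous denominators $z(\rho_n)$ have cancelled, and $z\circ\iota\ge\min_{\overline{\mathcal J_0}}z>0$. So there is $C_1\geq 1$ with, for all $n$,
$$|\rho_n'|,\ |(\log\rho_n')'|,\ |(\log\rho_n')''|\le C_1 . \tag{4}$$

**Step 3: distortion of compositions.** Let $\chi:[0,1]\to[0,1]$ be a smooth increasing embedding with $|\chi'|,|(\log\chi')'|,|(\log\chi')''|\le K$. Then $|\chi''|=|\chi'(\log\chi')'|\le K^2$. For $\tilde\chi=\rho_m\circ\chi$ we have $\log\tilde\chi'=(\log\rho_m')\circ\chi+\log\chi'$, so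
$$|\tilde\chi'|\le C_1K,\qquad|(\log\tilde\chi')'|=|(\log\rho_m')'(\chi)\chi'+(\log\chi')'|\le C_1K+K,$$
$$|(\log\tilde\chi')''|=|(\log\rho_m')''(\chi)\chi'^2+(\log\rho_m')'(\chi)\chi''+(\log\chi')''|\le2C_1K^2+K .$$
The bounds are uniform in $m$. With $\chi=\rho_k$ and $K=C_1$ we obtain $C_2$ with, for all $n,k$,
$$|(\log\chi_{n,k}')'|,\ |(\log\chi_{n,k}')''|\le C_2,\qquad\text{hence}\quad e^{-C_2}\ell_{n,k}\le\chi_{n,k}'\le e^{C_2}\ell_{n,k}; \tag{5}$$
the last part holds because $\chi_{n,k}'$ takes the value $\ell_{n,k}$ somewhere.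

**Step 4: the tiles are not too short.** Let $x\in[\frac12,1)$, so $w=w(x)\ge0$. Then $e^{1/x}\le e^2$ and $e^{1/x}/x^2\le4e^2$. Also $e^{1/(1-x)}=w+e^{1/x}\le w+e^2$, so $\frac1{1-x}\le\log(w+e^2)$. Therefore
$$w'\le(w+e^2)\log^2(w+e^2)+4e^2\le2(w+e^2)\log^2(w+e^2),$$
since $\log(w+e^2)\ge2$. Consequently, for $n\ge0$,
$$\lambda_n=\int_n^{n+1}\frac{dw}{w'}\ge\bigl[2(n+1+e^2)\log^2(n+1+e^2)\bigr]^{-1},$$
and $\lambda_{-n-1}=\lambda_n$ by the symmetry $x\mapsto1-x$. So for every $p>1$ there is $c_p>0$ with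
$$\lambda_n\ge c_p(1+|n|)^{-p}\qquad(n\in\mathbb Z).$$
By (4), $e^{-C_1}\lambda_n\le\rho_n'\le e^{C_1}\lambda_n$. As $T_{n,k}=\rho_n(\overline{\mathcal J_k})$,
$$\ell_{n,k}\ge e^{-C_1}\lambda_n\lambda_k\ge e^{-C_1}c_p^2\bigl[(1+|n|)(1+|k|)\bigr]^{-p}. \tag{6}$$

## 6. Gluing small flows on tiles

**Lemma 4 (gluing).** Let $\tau\in(0,1)$. Let $\mathcal T$ be a family of nondegenerate closed intervals in $I$ with pairwise disjoint interiors, and for each $T\in\mathcal T$ let $\chi_T:[0,1]\to T$ be an increasing smooth diffeomorphism with $|(\log\chi_T')'|,|(\log\chi_T')''|\le C_2$, where $C_2$ does not depend on $T$. Let $f_T$ be $W^{s_T}$ or $Z^{s_T}$ with $|s_T|\le S$ and $|s_T|\le M|T|^\tau$, where $S,M$ do not depend on $T$. Let $\phi=\chi_Tf_T\chi_T^{-1}$ on each $T\in\mathcal T$ and $\phi=\mathrm{id}$ elsewhere. Then $\phi\in\mathrm{Diff}^{1,\tau}_+(I)$.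

**Step 1: the Hölder bound on one tile.** Write $\chi,f,s$ for $\chi_T,f_T,s_T$, let $\ell=|T|$ and $q=(\log\chi')'$. From $\phi\circ\chi=\chi\circ f$,
$$G(y):=\log\phi'(\chi(y))=\log\chi'(f(y))-\log\chi'(y)+\log f'(y).$$
Since $f$ fixes $0,1$ and $f'(0)=f'(1)=1$, $G(0)=G(1)=0$. Moreover $G'=q(f)f'-q+(\log f')'$, so by (3)
$$|G'|\le|q(f)||f'-1|+|q(f)-q|+|(\log f')'|\le(2C_2+1)C_3|s|=:C_4|s| ,$$
where the middle term uses $|q'|\le C_2$ and $|f-\mathrm{id}|\le C_3|s|$. For $x=\chi(y)$, $x'=\chi(y')$ in $T$ we have $\chi'\ge e^{-C_2}\ell$ as in (5), so $|y-y'|\le\min(1,e^{C_2}|x-x'|/\ell)\le(e^{C_2}|x-x'|/\ell)^\tau$. Hence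
$$|\log\phi'(x)-\log\phi'(x')|\le C_4\,M\ell^\tau\,\frac{e^{C_2}|x-x'|^\tau}{\ell^\tau}=M'|x-x'|^\tau,\qquad M'=C_4e^{C_2}M .$$
The factor $\ell^\tau$ in the hypothesis is exactly what cancels here. So $\log\phi'$ is $\tau$-Hölder on $T$ with a constant independent of $T$, and it vanishes at both endpoints of $T$.

**Step 2: the Hölder bound across tiles.** Let $E=\phi'$ on the tiles of $\mathcal T$ and $E=1$ elsewhere; by Step 1 this is unambiguous at common endpoints. Let $x<x'$ not lie in a common tile. If $x$ lies in a tile, its right endpoint $e$ satisfies $e\le x'$, and $|\log E(x)|\le M'|x-e|^\tau\le M'|x-x'|^\tau$; otherwise $\log E(x)=0$. The same holds for $x'$ with the left endpoint of its tile. So $|\log E(x)-\log E(x')|\le2M'|x-x'|^\tau$ for all $x,x'\in I$. Thus $\log E$ is bounded and $\tau$-Hölder, and $E=\exp(\log E)$ is positive and $\tau$-Hölder.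

**Step 3: $E$ is the derivative of $\phi$.** For $T\in\mathcal T$, $\int_TE=|\phi(T)|=|T|$. If $x$ lies in no tile interior, then every tile is, up to endpoints, inside or outside $[0,x]$, and $\int_0^x(E-1)$ is the sum of the vanishing integrals over the tiles inside. So $\int_0^xE=x=\phi(x)$. If $x$ is interior to $T$, apply this to the left endpoint of $T$ and add $\int_{T\cap[0,x]}\phi'$; again $\int_0^xE=\phi(x)$. As $E$ is continuous and positive, $\phi$ is a $C^1$-diffeomorphism with $\phi'=E$. $\square$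

By (5) the lemma applies to any subfamily of our tiles with $\chi_T=\chi_{n,k}$. Since $A$ is smooth and $B'$ is Lipschitz, $a,b,t$ lie in $\mathrm{Diff}_+^{1,\tau}(I)$ as soon as, with a constant that may depend on $\tau$, and with the increments in (7) and (8) and the $c_{n,k}$ bounded,
$$|\sigma_{n+1,k}-\sigma_{n,k}|\le C\,\ell_{n,k}^\tau\quad\text{for all }n,k, \tag{7}$$
$$|\sigma_{0,k+1}-\sigma_{0,k}|\le C\,\ell_{0,k}^\tau\quad\text{for all }k, \tag{8}$$
$$e^{-\sigma_{n,k}}\le C\,\ell_{n,k}^\tau\quad\text{for all }n,k. \tag{9}$$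
So $\sigma$ must tend to infinity, but slowly. Note that (8) concerns row $0$ only: $b$ is the identity on the other rows.

## 7. One line of tiles, and the failure of separable weights

**One generator by hand.** Drop $a$ and look for $\mathbb Z^2=\langle b\rangle\times\langle t\rangle$ with $\mathrm{supp}\,b=(0,1)$ and $\mathcal J_0\in\pi_0\,\mathrm{supp}\,t$. The tiles are the $\overline{\mathcal J_k}$ with charts $\rho_k$, which satisfy the hypothesis of Lemma 4 by (4). Let $b=A\circ P$ with $P=\rho_kW^{\sigma_{k+1}-\sigma_k}\rho_k^{-1}$ and $t=\rho_kZ^{e^{-\sigma_k}}\rho_k^{-1}$ on $\overline{\mathcal J_k}$. They commute by (1), as before. Take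
$$\sigma_k=\log(1+|k|).$$
Then $e^{-\sigma_k}=(1+|k|)^{-1}$. Also $|\sigma_{k+1}-\sigma_k|\le2(1+|k|)^{-1}$: for $k\ge0$ the left side is $\log\frac{k+2}{k+1}\le\frac1{k+1}$, and for $k=-m\le-1$ it is $\log\frac{m+1}m\le\frac1m\le\frac2{1+m}$. Given $\tau<1$, choose $p>1$ with $p\tau\le1$; then $\lambda_k^\tau\ge c_p^\tau(1+|k|)^{-1}$, so both quantities are at most a constant times $\lambda_k^\tau$. By Lemma 4, $b$ and $t$ are $C^{1,\tau}$ for every $\tau<1$.

This also shows why the tiles should be as long as possible. If $\lambda_k$ were comparable to $(1+|k|)^{-1-\varepsilon}$ and $(1+\varepsilon)\tau>1$, the bound $|\sigma_{k+1}-\sigma_k|\le C\lambda_k^\tau$ would make the increments summable, so $\sigma$ would be bounded, and $e^{-\sigma_k}\le C\lambda_k^\tau\to0$ would be impossible.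

**Two directions: adding the weights.** The natural next attempt is $\sigma_{n,k}=f(n)+g(k)$. It fails for all $f,g$, even for $C^1$.

If $f$ is constant, then $P=\mathrm{id}$ and $a=A$ is smooth, so $\log a'$ has bounded variation on $(0,1)$. It commutes with $t$, and $\overline{J_2}\subset(0,1)=\mathrm{supp}\,a$. By Proposition 3, applied to the pair $(a,t)$, $t$ is not $C^1$.

If $s:=f(n+1)-f(n)\ne0$ for some $n$, consider $P$ on the tiles $T_{n,k}$ as $k\to\infty$, which accumulate at $w^{-1}(n+1)$. Take $y=\frac14$; since $w(y)\ne0$, $W^sy\neq y$. By (5), $x=\chi_{n,k}(y)$ satisfies $|P(x)-x|\ge e^{-C_2}\ell_{n,k}|W^sy-y|$. Since $P$ fixes the endpoints of $T_{n,k}$, if $P$ is $C^1$ then $|P(x)-x|\le\ell_{n,k}\sup_{T_{n,k}}|P'-1|$. So $\sup_{T_{n,k}}|P'-1|\ge e^{-C_2}|W^sy-y|$ for every $k$. But $P$ fixes the tile endpoints accumulating at $w^{-1}(n+1)$, so $P'=1$ there, and continuity of $P'$ is violated. So $P$, and with it $a=A\circ P$, is not $C^1$.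

The exact difficulty is this: the increment of $\sigma$ in the direction of $n$ must tend to $0$ as $k\to\infty$, for each fixed $n$, and yet $\sigma_{n,k}\to\infty$ as $n\to\infty$, for each fixed $k$.

## 8. The weight $h(k)+h(n)/(1+|k|)$

The remedy is to damp the $n$-dependence by the factor $1/(1+|k|)$ and to let the $k$-dependence pay for the loss:
$$\sigma_{n,k}=h(k)+\frac{h(n)}{1+|k|}.$$
Then the $n$-increment carries a factor $1/(1+|k|)$, as (7) wants. The question is (9), which by (6) follows from $\sigma_{n,k}\ge\log(1+|n|)+\log(1+|k|)-C$. Along a column with large $k$ the second term of $\sigma$ grows only like $h(n)/(1+|k|)$.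

With $h=C_0\log(1+|\cdot|)$ this is too slow. For $n\ge0$ and $w\geq 0$ we have $e^{1/(1-x)}=w+e^{1/x}\ge w+e$ and $\frac1{1-x}\ge1$, so $w'\ge w+e$ and $\lambda_n\le\frac1{n+e}\le\frac1{1+n}$; by (4), $\ell_{n,k}\le e^{C_1}\lambda_n\lambda_k\le e^{C_1}(1+n)^{-1}$. Thus for fixed $k$, $e^{-\sigma_{n,k}}/\ell_{n,k}^\tau$ is at least a positive constant times $(1+n)^{\tau-C_0/(1+|k|)}$, and (9) fails in every column with $1+|k|>C_0/\tau$.

So $h$ must grow faster than any multiple of the logarithm. On the other hand (7) asks that increments of $h$ be at most about $1/|n|$ up to small powers, so $h$ should grow slower than any power. We take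
$$h(x)=\exp\sqrt{1+\log(1+|x|)} .$$
Here is why it works. If $\log n$ is less than about $4\log^2k$, then $h(k)$, which exceeds every polynomial in $\log k$, pays for $\log n$ as well. If $\log n$ is larger, then $1+|k|\le\exp(\frac12\sqrt{\log(1+|n|)})$, so the division costs $h(n)$ at most its square root, and what is left still exceeds every polynomial in $\log n$.

The wreath structure is used here. Were $b$ to act with twists in all rows, we would need $\sigma_{n,k+1}-\sigma_{n,k}$ to be small for all $n$; but $\sigma_{n,1}-\sigma_{n,0}=h(1)-h(0)-\frac12h(n)\to-\infty$ as $|n|\to\infty$. Only $n=0$ is asked for.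

**Lemma 5.** Let $\sigma_{n,k}=h(k)+\frac{h(n)}{1+|k|}$ and $c_{n,k}=e^{-\sigma_{n,k}}\in(0,1)$. For every $\delta\in(0,1)$ there is $C_\delta$ with, for all $n,k\in\mathbb Z$,

1. $|\sigma_{n+1,k}-\sigma_{n,k}|\le C_\delta[(1+|n|)(1+|k|)]^{-(1-\delta)}$;
2. $|\sigma_{0,k+1}-\sigma_{0,k}|\le C_\delta(1+|k|)^{-(1-\delta)}$;
3. $c_{n,k}\le C_\delta[(1+|n|)(1+|k|)]^{-(1-\delta)}$.

**Step 1: increments of $h$.** For $x\ge0$, $h'(x)=\frac{h(x)}{2(1+x)\sqrt{1+\log(1+x)}}$, so $0<h'(x)\le h(x)/(1+x)$. Since $\sqrt{1+L}\le\delta L+\mathrm{const}_\delta$ for $L\ge0$, $h(x)\le C_\delta'(1+x)^\delta$. For $n\ge0$,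
$$|h(n+1)-h(n)|\le\frac{h(n+1)}{1+n}\le\frac{C'_\delta(2+n)^\delta}{1+n}\le2C'_\delta(1+n)^{-1+\delta}.$$
For $n=-m\le-1$,
$$|h(n+1)-h(n)|=h(m)-h(m-1)\le\frac{h(m)}m\le\frac{C'_\delta(1+m)^\delta}m\le2C_\delta'(1+m)^{-1+\delta}.$$
With $C''_\delta=2C'_\delta$,
$$|h(n+1)-h(n)|\le C''_\delta(1+|n|)^{-1+\delta}\qquad(n\in\mathbb Z). \tag{10}$$

**Step 2: items 1 and 2.** We have $|\sigma_{n+1,k}-\sigma_{n,k}|=|h(n+1)-h(n)|/(1+|k|)$, so (10) gives item 1. Further,
$$|\sigma_{0,k+1}-\sigma_{0,k}|\le|h(k+1)-h(k)|+h(0)\Bigl|\frac1{1+|k+1|}-\frac1{1+|k|}\Bigr| ,$$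
and since $\bigl||k+1|-|k|\bigr|\le1$, the last absolute value is at most $\frac1{(1+|k|)(1+|k+1|)}\le\frac1{1+|k|}$. With (10) this gives item 2.

**Step 3: item 3.** Let $\nu=\log(1+|n|)$, $\mu=\log(1+|k|)$. We show $\sigma_{n,k}\ge\nu+\mu-C$, where
$$C=\sup_{r\ge0}\max\bigl\{4r^2+r-e^{\sqrt r},\ r+\tfrac12\sqrt r-e^{\sqrt r/2}\bigr\}<\infty ,$$
finite because exponentials of $\sqrt r$ outgrow powers of $r$. If $\sqrt\nu<2\mu$, then $\nu<4\mu^2$ and
$$\sigma_{n,k}\ge h(k)\ge e^{\sqrt\mu}\ge4\mu^2+\mu-C\ge\nu+\mu-C .$$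
If $\sqrt\nu\ge2\mu$, then $\mu\le\frac12\sqrt\nu$ and
$$\sigma_{n,k}\ge\frac{h(n)}{1+|k|}\ge e^{\sqrt\nu-\mu}\ge e^{\sqrt\nu/2}\ge\nu+\tfrac12\sqrt\nu-C\ge\nu+\mu-C .$$
Hence $c_{n,k}\le e^C[(1+|n|)(1+|k|)]^{-1}$, which is stronger than item 3. $\square$

## 9. Regularity of $a,b,t$, and Theorem A

**Proof of Theorem A.** Let $a,b,t$ be the maps of Section 3 for the weight $\sigma$ of Lemma 5. By Proposition 2 they define a nested action. It remains to verify (7), (8), (9) for each $\tau\in(0,1)$; the maps do not depend on $\tau$.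

Let $S\ge1$ bound all increments in items 1 and 2 of Lemma 5 (for $\delta=\frac12$, say); then $S$ also bounds the $c_{n,k}<1$. Fix $\tau\in(0,1)$ and put $p=\frac12(1+\frac1\tau)>1$ and $\delta=\frac{1-\tau}2$, so that $p\tau=\frac{1+\tau}2=1-\delta$. By (6) there is $c>0$ with
$$\ell_{n,k}^\tau\ge c\,[(1+|n|)(1+|k|)]^{-(1-\delta)} .$$
Compare with Lemma 5: items 1, 2, 3 give (7), (8), (9). By Lemma 4, $P$ (on all tiles), $Q$ (on the tiles $T_{0,k}$) and $t$ (on all tiles) lie in $\mathrm{Diff}^{1,\tau}_+(I)$. So do $A$, which is smooth, and $B$, whose derivative is Lipschitz. As $\mathrm{Diff}_+^{1,\tau}(I)$ is a group, $a=A\circ P$, $b=B\circ Q$ and $t$ belong to it. This holds for every $\tau\in(0,1)$. Finally $\tau_{\mathrm{LL}}\le1$ by definition, so $\tau_{\mathrm{LL}}=1$. $\square$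

## 10. Iterated wreath products of any depth

Let $H_1=\mathbb Z$ and $H_d=H_{d-1}\wr\mathbb Z=\bigl(\bigoplus_{\mathbb Z}H_{d-1}\bigr)\rtimes\mathbb Z$. It is generated by $b_1,\dots,b_d$, where $b_1$ is the shift and $b_2,\dots,b_d$ generate the $0$-th copy of $H_{d-1}$. For $d=2$, $b_1=a$ and $b_2=b$. Let $t$ generate the factor $\mathbb Z$ of $H_d\times\mathbb Z$.

**Definition (nested action of $H_d\times\mathbb Z$).** A faithful action on $I$ is nested if $\mathrm{supp}\,b_1=(0,1)=J_1$, $\mathrm{supp}\,b_j=J_j$ and $\overline{J_{j+1}}\subset J_j$ for open intervals $J_1,\dots,J_{d+1}$, with $J_{d+1}\in\pi_0\,\mathrm{supp}\,t$.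

For $d=2$ this is the notion of Section 2 up to the indexing of the intervals; for $d=1$, the one-generator example of Section 7 is nested. Indeed $b$ maps $\overline{\mathcal J_k}$ onto $\overline{\mathcal J_{k+1}}$, so $b^mt^l=\mathrm{id}$ forces $m=0$ and then $l=0$.

**Theorem C.** For every $d\ge1$ there is a nested action of $H_d\times\mathbb Z$ by elements of $\bigcap_{\tau<1}\mathrm{Diff}^{1,\tau}_+(I)$, and there is no nested action by diffeomorphisms with Lipschitz derivative.

**Step 1: non-existence.** In a nested action $b_d$ fixes $0$ and $1$, and $t$ fixes the endpoints of $J_{d+1}$, so both preserve orientation. If all derivatives are Lipschitz, $\log b_d'$ is Lipschitz, contradicting Proposition 3 for $b=b_d$, $J=J_d$, $J'=J_{d+1}$.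

**Step 2: tiles of depth $d$.** For $\mathbf n=(n_1,\dots,n_d)\in\mathbb Z^d$ put $\chi_{\mathbf n}=\rho_{n_1}\circ\dots\circ\rho_{n_d}$ and $T_{\mathbf n}=\chi_{\mathbf n}([0,1])$. Each further map $\rho_{n}$ cuts every $\mathcal J_n$ as the previous tiles cut $(0,1)$, so by induction on $d$ the tiles have disjoint interiors, and the complement of the union of the interiors is countable; that union is dense. Starting from (4) and applying Step 3 of Section 5 $d-1$ times, we get (5) for $\chi_{\mathbf n}$ with a constant depending only on $d$. So Lemma 4 applies to these tiles. From $T_{\mathbf n}=\rho_{n_1}(T_{(n_2,\dots,n_d)})$ and $\rho_n'\ge e^{-C_1}\lambda_n$, induction gives, for each $p>1$, a constant $c_{p,d}>0$ with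
$$|T_{\mathbf n}|\ge c_{p,d}\prod_i(1+|n_i|)^{-p}. \tag{11}$$

**Step 3: the maps.** Let $J_j=\iota^{j-1}((0,1))$ for $1\le j\le d+1$. Then $\overline{J_{j+1}}=\iota^{j-1}(\overline{\mathcal J_0})\subset\iota^{j-1}((0,1))=J_j$. Let $B_j=\iota^{j-1}A\iota^{-(j-1)}$ on $\overline{J_j}$ and $B_j=\mathrm{id}$ elsewhere; as for $B$ in Section 3, $B_j'$ is Lipschitz. Since $\rho_0=\iota$,
$$B_j\chi_{\mathbf n}=\chi_{\mathbf n+e_j}\qquad\text{whenever }n_1=\dots=n_{j-1}=0 ,$$
where $e_j$ is the $j$-th unit vector. The tiles with $n_1=\dots=n_{j-1}=0$ are exactly those inside $J_j$; call them the *$j$-relevant* tiles. Every tile interior is contained in $J_j$ or disjoint from it, so no tile interior contains an endpoint of $J_j$. Let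
$$\sigma_{\mathbf n}=\sum_{j=1}^d\frac{h(n_j)}{\prod_{i>j}(1+|n_i|)} .$$
For $d=2$ this is the weight of Section 8; for $d=3$ it is $h(n_3)+\frac{h(n_2)}{1+|n_3|}+\frac{h(n_1)}{(1+|n_2|)(1+|n_3|)}$. Let $t=\chi_{\mathbf n}Z^{e^{-\sigma_{\mathbf n}}}\chi_{\mathbf n}^{-1}$ on every $T_{\mathbf n}$, let $P_j=\chi_{\mathbf n}W^{\sigma_{\mathbf n+e_j}-\sigma_{\mathbf n}}\chi_{\mathbf n}^{-1}$ on the $j$-relevant tiles, each being the identity elsewhere, and put $b_j=B_j\circ P_j$. On a $j$-relevant tile,
$$b_j=\chi_{\mathbf n+e_j}W^{\sigma_{\mathbf n+e_j}-\sigma_{\mathbf n}}\chi_{\mathbf n}^{-1}:T_{\mathbf n}\to T_{\mathbf n+e_j}. \tag{12}$$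

**Step 4: the increments are small.** Let $T_{\mathbf n}$ be $j$-relevant. Only the terms of $\sigma_{\mathbf n}$ with index $i\le j$ depend on $n_j$. For $i<j$ we have $n_i=0$ and $n_l=0$ for $i<l<j$, so the $i$-th term is $h(0)\prod_{l\ge j}(1+|n_l|)^{-1}$; when $n_j$ becomes $n_j+1$ it changes by at most $h(0)\prod_{l\ge j}(1+|n_l|)^{-1}$, by the inequality in Step 2 of Lemma 5. By (10) the $j$-th term changes by at most $C''_\delta(1+|n_j|)^{-1+\delta}\prod_{l>j}(1+|n_l|)^{-1}$. Since $1+|n_l|=1$ for $l<j$,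
$$|\sigma_{\mathbf n+e_j}-\sigma_{\mathbf n}|\le C\prod_{l}(1+|n_l|)^{-(1-\delta)} \tag{13}$$
on the $j$-relevant tiles, with $C$ depending on $\delta$ and $d$.

**Step 5: the weight is large.** Let $\nu_i=\log(1+|n_i|)$. We show
$$\sigma_{\mathbf n}\ge\sum_{i=1}^d\nu_i-C \tag{14}$$
with $C$ depending only on $d$. Put $R_j=\sum_{i>j}\nu_i$. The $j$-th term of $\sigma_{\mathbf n}$ is $\exp(\sqrt{1+\nu_j}-R_j)$, so $\sigma_{\mathbf n}\ge\exp(\sqrt{\nu_j}-R_j)$ for every $j$. Let $j$ be minimal with $\sqrt{\nu_j}\ge2R_j$; it exists because $R_d=0$. For $i<j$ we have $\sqrt{\nu_i}<2R_i$, so $\nu_i<4R_i^2$ and $R_{i-1}=R_i+\nu_i\le R_i+4R_i^2$. Let $F$ be the $(j-1)$-fold iterate of $r\mapsto r+4r^2$, an increasing polynomial on $[0,\infty)$. Going from $R_{j-1}$ down to $R_0$ takes $j-1$ such steps, and $R_{j-1}=\nu_j+R_j\le\nu_j+\frac12\sqrt{\nu_j}$. Hence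
$$\sum_i\nu_i=R_0\le F(R_{j-1})\le F\bigl(\nu_j+\tfrac12\sqrt{\nu_j}\bigr)\le e^{\sqrt{\nu_j}/2}+C\le e^{\sqrt{\nu_j}-R_j}+C\le\sigma_{\mathbf n}+C .$$
The constant is $C=\max_{1\le j\le d}\sup_{r\ge0}\bigl(F(r+\frac12\sqrt r)-e^{\sqrt r/2}\bigr)^+$, where $F$ depends on $j$ and $(\cdot)^+$ is the positive part; it is finite because $F$ is a polynomial. The second-to-last inequality uses $R_j\le\frac12\sqrt{\nu_j}$.

**Step 6: regularity.** Fix $\tau\in(0,1)$ and take $p=\frac12(1+\frac1\tau)$, $\delta=\frac{1-\tau}2$ as in Section 9, so $p\tau=1-\delta$. By (11), $|T_{\mathbf n}|^\tau\ge c\prod_i(1+|n_i|)^{-(1-\delta)}$ for some $c>0$. By (13), and by (14), which gives $e^{-\sigma_{\mathbf n}}\le e^C\prod_i(1+|n_i|)^{-1}$, Lemma 4 applies to $P_1,\dots,P_d$ and $t$. The increments and the numbers $e^{-\sigma_{\mathbf n}}$ are bounded, so $S$ exists. With $B_j\in\mathrm{Diff}_+^{1,\tau}(I)$ we get $b_1,\dots,b_d,t\in\mathrm{Diff}^{1,\tau}_+(I)$ for all $\tau<1$.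

**Step 7: relations.** By (12) and (1), on $T_{\mathbf n+e_j}$ for $j$-relevant $\mathbf n$,
$$b_jtb_j^{-1}=\chi_{\mathbf n+e_j}Z^{e^{-(\sigma_{\mathbf n+e_j}-\sigma_{\mathbf n})}e^{-\sigma_{\mathbf n}}}\chi_{\mathbf n+e_j}^{-1}=t .$$
By density this holds on $\overline{J_j}$. Outside $J_j$ the map $b_j$ is the identity, and $t$ preserves $J_j$, because it preserves every tile and fixes the endpoints of $J_j$. So $t$ commutes with all $b_j$.

Next, $P_j$ preserves every tile, hence each interval $\iota^{j-1}(\mathcal J_m)$, and $B_j$ maps $\iota^{j-1}(\mathcal J_m)$ onto $\iota^{j-1}(\mathcal J_{m+1})$. So, for $1\le j\le d$,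
$$b_j\,\iota^{j-1}(\mathcal J_m)=\iota^{j-1}(\mathcal J_{m+1}),\qquad b_j^mJ_{j+1}=\iota^{j-1}(\mathcal J_m), \tag{15}$$
since $J_{j+1}=\iota^{j-1}(\mathcal J_0)$. Now argue by downward induction on $j$ that $b_j,\dots,b_d$ define an action of $H_{d-j+1}$. For $j=d$ this is clear. For $j<d$, the maps $b_{j+1},\dots,b_d$ define an action of $H_{d-j}$ by induction, and they are supported in $J_{j+1}$. By (15) the conjugates of this action by distinct powers of $b_j$ have disjoint supports, so they commute and define an action of $\bigoplus_{\mathbb Z}H_{d-j}$, which $b_j$ shifts. Hence $H_{d-j}\wr\mathbb Z=H_{d-j+1}$ acts. For $j=1$, and with $t$ commuting with everything, $H_d\times\mathbb Z$ acts.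

**Step 8: supports.** The closed intervals $\iota^{j-1}(\overline{\mathcal J_m})$, $m\in\mathbb Z$, cover $J_j$. By (15) $b_j$ maps each onto the next, right endpoint to right endpoint, so it has no fixed point in $J_j$; and it is the identity outside. So $\mathrm{supp}\,b_j=J_j$, with $J_1=(0,1)$. The map $t$ fixes the endpoints of $T_{\mathbf 0}=\iota^d([0,1])$ and nothing in its interior $J_{d+1}$, so $J_{d+1}\in\pi_0\,\mathrm{supp}\,t$. The inclusions $\overline{J_{j+1}}\subset J_j$ were seen in Step 3.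

**Step 9: faithfulness.** We show by downward induction on $j$: if $g\in H_{d-j+1}$ (the abstract group on $b_j,\dots,b_d$) and $gt^l$ acts trivially on $J_j$, then $g=1$ and $l=0$.

For $j=d$, $g=b_d^m$, and $gt^l$ maps $T_{\mathbf 0}$ to $T_{me_d}$, so $m=0$. Then $t^l$ is trivial on $T_{\mathbf 0}$, that is, $Z^{le^{-\sigma_{\mathbf 0}}}=\mathrm{id}$, so $l=0$.

For $j<d$ write $g=b_j^m\prod_ib_j^ig_ib_j^{-i}$ with $g_i\in H_{d-j}$, almost all trivial. The factors $b_j^ig_ib_j^{-i}$ and $t$ preserve every $\iota^{j-1}(\mathcal J_r)$, so $gt^l$ maps $J_{j+1}$ to $b_j^mJ_{j+1}=\iota^{j-1}(\mathcal J_m)$, and $m=0$. On $b_j^iJ_{j+1}$ the map $gt^l$ acts as $b_j^ig_ib_j^{-i}t^l$. Conjugating by $b_j^i$, which commutes with $t$, we see that $g_it^l$ acts trivially on $J_{j+1}$ for every $i\in\mathbb Z$. By induction all $g_i=1$ and $l=0$, so $g=1$.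

The case $j=1$ says that the action of $H_d\times\mathbb Z$ is faithful. With Steps 6, 7 and 8 it is a nested action by elements of $\bigcap_{\tau<1}\mathrm{Diff}_+^{1,\tau}(I)$. $\square$
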